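# Mixing time of the exclusion process in a random environment

## 1. Theorem 1 and its three time scales

**Theorem 1.** Let $\omega=(\omega_x)_{x\in\mathbb Z}$ be i.i.d. and uniformly elliptic: there is $\alpha\in(0,1/2)$ with $\omega_x\in[\alpha,1-\alpha]$ almost surely. Put $\rho_x=(1-\omega_x)/\omega_x$ and assume $\mathbb E[\log\rho_1]<0$. Let $\lambda>0$ be such that $\mathbb E[\rho_1^\lambda]=1$, with $\lambda=\infty$ and $1/\lambda=0$ if this equation has no positive root. Given $\omega$, run the simple exclusion process with $k$ particles on $\{1,\dots,N\}$: a particle at $x$ jumps to $x-1$ (if $x\ge2$) at rate $1-\omega_x$ and to $x+1$ (if $x\le N-1$) at rate $\omega_x$, provided the target site is vacant. Let $t_{\rm mix}^{N,k}(\varepsilon)$ be the smallest $t\ge 0$ such that, from every initial configuration, the law at time $t$ is within total-variation distance $\varepsilon$ of equilibrium. Let $(k_N)$ be any sequence with $1\le k_N\le N/2$, and let $\varepsilon\in(0,1)$. Then, in probability as $N\to\infty$,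
$$\frac{\log t_{\rm mix}^{N,k_N}(\varepsilon)}{\log N}-\max\Big(1,\ \frac1\lambda,\ \frac{\log k_N}{\log N}+\frac1{2\lambda}\Big)\longrightarrow0 .$$
In particular, if $k_N=N^{\beta+o(1)}$ with $\beta\in[0,1]$, then $t_{\rm mix}^{N,k_N}=N^{\max(1,\,1/\lambda,\,\beta+1/(2\lambda))+o(1)}$ with probability tending to one.

The environment $\omega$ is drawn once and frozen, so $t_{\rm mix}$ is a random variable through $\omega$. For $\beta\in[0,1)$ the formula is a conjecture of Hubert Lacoin and Shangjie Yang, "Mixing time for the asymmetric simple exclusion process in a random environment", arXiv:2102.02606 (2021). There the lower bound with this exponent is known, together with an upper bound $N^{C+o(1)}$, where $C$ depends on the law of $\omega$. So the theorem proves the conjecture. We prove both bounds from scratch, for all $k_N\le N/2$.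

**Example (computing $\lambda$).** Let $\rho_1=\frac12$ with probability $a$ and $\rho_1=2$ with probability $1-a$. Then $\mathbb E\log\rho_1=(1-2a)\log2<0$ iff $a>\frac12$. With $z=2^\lambda$ the equation $\mathbb E\rho_1^\lambda=1$ reads $(1-a)z^2-z+a=0$, with roots $z=1$ and $z=a/(1-a)$. So $\lambda=\log_2\frac a{1-a}$; for instance $a=\frac23$ gives $\lambda=1$ and $a=\frac45$ gives $\lambda=2$. If instead $\omega_x\equiv\frac23$, then $\rho\equiv\frac12$, no positive root exists, and $\lambda=\infty$.

The three entries of the maximum are three lower bounds. The first is travel: particles have to cover a distance of order $N$. The second is the time one particle needs for the worst obstacle. Sums $\sum_{x<u\le y}\log\rho_u$ have $\lambda$-exponential moment $1$, so such a sum exceeds $h$ with probability at most $e^{-\lambda h}$, which is $1/N$ at $h=\frac1\lambda\log N$. The worst uphill stretch has about this height, and climbing it alone takes about $e^h=N^{1/\lambda}$. The third is the time $k$ particles need to pass the same obstacle, if one particle passes every $N^{1/(2\lambda)}$ units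 of time. The factor $\frac12$ is the heart of the matter.

Some cases can be read off. If $k=1$, then $\frac1{2\lambda}\le\max(1,\frac1\lambda)$ and the exponent is $\max(1,\frac1\lambda)$. If $\lambda=\infty$ the exponent is $1$ for every $k$. For $\lambda\le1$ the third entry wins iff $\beta>\frac1{2\lambda}$, so never if $\lambda\le\frac12$; for $\lambda\ge1$ it wins iff $\beta>1-\frac1{2\lambda}$. In the example with $\lambda=1$ the exponent is $\max(1,\beta+\frac12)$.

## 2. The potential, and a barrier crossed by one particle or by many

**Conventions.** Constants $C,c>0$ depend only on the law of $\omega$ and may change from line to line; $N$ is taken large; intervals $[a,b]$ are intervals of integers and are called segments. Put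
$$c_0=\log(1/\alpha),\qquad n=\lfloor(\log N)^{6/5}\rfloor,\qquad M=20n .$$

Across the edge $(x,x+1)$ the right rate is $p_x=\omega_x$ and the left rate is $q_x=1-\omega_{x+1}$. Define potentials $V$, $U$ by
$$V(x+1)-V(x)=\log\frac{q_x}{p_x},\qquad U(y)-U(x)=\sum_{x<u\le y}\log\rho_u .$$
Then $|V(x+1)-V(x)|\le c_0$. Since $\log(q_x/p_x)=\log\rho_{x+1}+\log\omega_{x+1}-\log\omega_x$,
$$V(y)-V(x)=U(y)-U(x)+\log\omega_y-\log\omega_x,\qquad \big|(V(y)-V(x))-(U(y)-U(x))\big|\le c_0. \tag{1}$$
$V$ gives the exact equilibrium; $U$ is a sum of i.i.d. variables, good for estimates.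

For a segment $J$ and $c$ particles, "exclusion on $J$" means that only edges inside $J$ are active. Moving a particle from $x$ to $x+1$ multiplies $\exp(-\sum_{u\in\eta}V(u))$ by $e^{V(x)-V(x+1)}=p_x/q_x$, so exclusion on $J$ is reversible with respect to
$$\pi_{J,c}(\eta)\propto\exp\Big(-\sum_{x\in\eta}V(x)\Big),\qquad\text{because } e^{-V(x)}p_x=e^{-V(x+1)}q_x. \tag{2}$$
Low $V$ attracts particles. The largest climb to the right inside $J$ is
$$h(J)=\max_{x\le y,\ x,y\in J}(V(y)-V(x))\ \ge0 .$$
"Leftmost in $J$" means that the particles in $J$ occupy its leftmost sites.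

**Example.** If $(\omega_1,\dots,\omega_6)=(\frac23,\frac23,\frac13,\frac13,\frac23,\frac23)$, the ratios $q_x/p_x$ are $\frac12,1,2,1,\frac12$. Hence $V=(0,-\log2,-\log2,0,0,-\log2)$ up to a constant and $h([1,6])=\log2$.

**Lemma 2 (one particle).** Let $Y$ be the walk of a single particle on $[1,N]$, and let $x<y$. From $x+1$, it reaches $y$ before $x$ with probability at most $\alpha^{-1}e^{-(V(y)-V(x))}$. Started at a site $\le x$, it visits $y$ before time $t$ with probability at most $\alpha^{-1}t\,e^{-(V(y)-V(x))}$.

*Proof.* Give the edge $(u,u+1)$ the conductance $\mathsf c_u=e^{-V(u)}p_u=e^{-V(u+1)}q_u$. On a line, the probability to reach $y$ before $x$ from $x+1$ is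
$$\frac{\mathsf c_x^{-1}}{\sum_{u=x}^{y-1}\mathsf c_u^{-1}}\le\frac{\mathsf c_{y-1}}{\mathsf c_x}=\frac{e^{-V(y)}q_{y-1}}{e^{-V(x)}p_x}\le\alpha^{-1}e^{-(V(y)-V(x))}.$$
To visit $y$, the walk must jump from $x$ to $x+1$ and then reach $y$ before returning to $x$. Right jumps from $x$ happen at rate at most $1$, so at most $t$ of them are expected before time $t$. By the strong Markov property each is followed by a success with at most the probability above. $\square$

So one particle pays $e^{2H}$ for a barrier of height $2H$. Now a toy computation with more. Take three sites with potential $0,H,2H$. One particle has energy $0$ at the bottom and $2H$ at the top: the climb is $2H$. Two particles on the left occupy $\{1,2\}$, of energy $H$; the configuration $\{1,3\}$ has energy $2H$. The climb for the leading particle is only $H$: a filled valley lifts its surface particles to half height.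

**A first approach and where it stops.** By monotonicity (Section 3) we may switch edges off according to a schedule of our choice. So it is natural to group the particles into convoys of size about $n$ and to send the convoys to the right, each time letting a short segment equilibrate. We shall see that a segment $J$ of polylogarithmic length equilibrates in time $e^{h(J)}N^{o(1)}$, and that in equilibrium its particles sit at the right end. One convoy crosses the system in time $N^{o(1)}$ times the sum of the single-particle trap times, which turns out to be $N^{\max(1,1/\lambda)+o(1)}$. That is affordable. With $k$ particles, use a pipeline in which different convoys are in different places. But each of the $k/n$ convoys has to cross the worst barrier, of height $2H\approx\frac1\lambda\log N$, at cost $e^{2H}=N^{1/\lambda}$ each. The pipeline then costs about $kN^{1/\lambda}$, too much by a factor $N^{1/(2\lambda)}$. Better estimates do not help: the last particle of a convoy meets the barrier alone, and for a lone particle Lemma 2 says that $e^{2H}$ is the true price.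

**Cutting the barrier at half height.** Suppose $V(z+1)-V(x)>H$, and cut a segment between $z$ and $z+1$ so that the left part $\mathsf A$ and the right part $\mathsf A'$ both have $h\le H$. Each part equilibrates in time $e^HN^{o(1)}$. Then open the edge $(z,z+1)$ for one unit of time, and repeat. With a single particle in $\mathsf A$ this gains nothing: $\pi_{\mathsf A,1}(z)\le e^{-(V(z)-V(x))}\le e^{c_0-H}$, so about $e^H$ cycles of length $e^H$ are needed. But with at least $n$ particles in $\mathsf A$, equilibrium keeps $z$ occupied with overwhelming probability, and each cycle passes one particle with probability bounded below. The price is that $n$ particles have to stay behind. In the pipeline this is harmless: convoy $r+1$ stands behind convoy $r$ and pushes it. Only the last convoy has nobody behind it, and it pays the full barrier, once per barrier. The total will be $N^{o(1)}\big(\sum(\text{single-particle trap times})+k\,e^{H}\big)$, which is the theorem.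

The plan: Section 3 legitimizes schedules; Section 4 proves relaxation in time $e^{h(J)}N^{o(1)}$; Section 5 describes the environment; Section 6 moves particles across one block; Section 7 is the pipeline; Section 8 gives the upper bound; Section 9 gives the three lower bounds.

## 3. Order, censoring, and processes from below

For a configuration $\eta$ let $S_\eta(x)=\#(\eta\cap[x,N])$, $S_\eta(N+1)=0$, and write $\eta\le\xi$ iff $S_\eta\le S_\xi$ pointwise. The definition also compares configurations with different numbers of particles. Example with $N=4$: $\{1,3\}$ has $S=(2,1,1,0)$ and $\{2,3\}$ has $S=(2,2,1,0)$, so $\{1,3\}\le\{2,3\}$; $\{1,4\}$ has $S=(2,1,1,1)$ and is not comparable with $\{2,3\}$. Among $k$-particle configurations the leftmost one, $\wedge$, is the minimum and the rightmost one, $\vee$, is the maximum.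

**Graphical construction.** At the edge $(x,x+1)$, at rate $p_x$ "sort right" and at rate $q_x$ "sort left":
$$S(x+1)\leftarrow\min(S(x),S(x+2)+1),\qquad S(x+1)\leftarrow\max(S(x)-1,S(x+2)).$$
To check: $S(x)-S(x+2)$ is the number of particles on the edge. If it is $0$ or $2$ both rules leave $S(x+1)$ as it is; if it is $1$, the first puts the particle at $x+1$ and the second at $x$. Both rules are nondecreasing in $S$, so common clocks preserve $\le$, also between different particle numbers. Both rules commute with adding a constant to $S$, sorting right never lowers $S$, and sorting left never raises it.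

A *schedule* is a piecewise constant map $t\mapsto\mathcal C(t)\subset\{\text{edges}\}$, deterministic given $\omega$. The scheduled process uses at time $t$ only the clocks of edges in $\mathcal C(t)$; the others are censored.

**Lemma 3 (censoring, after Peres–Winkler).** For every increasing $f$ and every schedule $\mathcal C$, $E_\wedge f(\eta_T)\ge E_\wedge^{\mathcal C}f(\eta_T)$.

*Proof.* The generator is $\sum_e(p_e+q_e)(\Pi_e-I)$, where $\Pi_e$ sorts right with probability $p_e/(p_e+q_e)$ and left otherwise. By (2), $\Pi_e$ is the conditional expectation under $\pi$ given the configuration off $e$ and the number of particles in $e$. So it is a $\pi$-self-adjoint projection; by the graphical construction it maps increasing functions to increasing ones.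

Let $\nu$ have a decreasing density $g$ with respect to $\pi$. Then $\nu\Pi_e$ has density $\Pi_eg$, again decreasing. For $f$ increasing, using $\pi[\Pi_eg\,(f-\Pi_ef)]=0$,
$$\nu\Pi_ef-\nu f=-\pi[g(f-\Pi_ef)]=-\pi[(g-\Pi_eg)(f-\Pi_ef)]=-\pi[\mathrm{Cov}(g,f\mid e)]\ge0,$$
because each conditioning class has one or two points and is totally ordered, and there $g$ decreases and $f$ increases. So an update raises a law with decreasing density.

Condition on the times and edges of all updates. The density $\mathbf 1_\wedge/\pi(\wedge)$ is decreasing, so the uncensored law has a decreasing density after each update. Inductively the censored law lies stochastically below the uncensored one: a common update preserves stochastic order, and a censored update only raises the uncensored law. $\square$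

Inside a schedule we want to rearrange particles by hand into deterministic patterns. This is allowed as long as it only makes things worse.

**Lower process.** Let $\eta$ be the scheduled process from $\wedge$. Let $\hat\eta$ use the same clocks and schedule, start empty, and allow at fixed times:

* (L) *lowering*: moving particles to the left, in a way that may depend on $\hat\eta$;
* (I) *injection*: if on a fixed initial segment $B_1=[1,|B_1|]$ the configuration $\hat\eta$ has exactly $c$ particles, leftmost, replace $c$ by $c+s\le|B_1|$, still leftmost in $B_1$, provided that the total number injected stays $\le k$.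

**Lemma 4.** $S_{\hat\eta}\le S_\eta$ at all times. Hence $\hat\eta_T=\vee$ implies $\eta_T=\vee$.

*Proof.* Initially $S_{\hat\eta}=0$. Common updates preserve the inequality, and (L) lowers $S_{\hat\eta}$. After (I), with total $tot\le k$, the sites $1,\dots,c+s$ are occupied in $\hat\eta$. For $u\le c+s+1$ we get $S_{\hat\eta}(u)=tot-(u-1)\le k-(u-1)\le S_\eta(u)$, since $\eta$ has at most $u-1$ particles left of $u$. For larger $u$, $S_{\hat\eta}(u)$ is unchanged. $\square$

**Lemma 5.** If $P_\wedge(\eta_T=\vee)\ge p$ for the uncensored process, then $t_{\rm mix}(\varepsilon)\le T\lceil p^{-1}\log(1/\varepsilon)\rceil$.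

*Proof.* In each window of length $T$, the process restarted from $\wedge$ is at $\vee$ at the end with probability at least $p$, independently of the past. Then every process with $k$ particles driven by the same clocks is $\ge\vee$, so equal to $\vee$, and all have coalesced. The distance to equilibrium at time $jT$ is at most $(1-p)^j\le e^{-pj}$. $\square$

So the upper bound reduces to building a schedule and a lower process with $\hat\eta_T=\vee$ with probability at least $N^{-o(1)}$, for a good $T$.

## 4. Relaxation of short segments in time $e^{h(J)}N^{o(1)}$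

**Lemma 6.** There is $\psi_N=N^{o(1)}$, $\psi_N\ge1$, depending only on $\alpha$ and $N$, such that for every segment $J$ with $|J|\le100n$ and every $c$, exclusion on $J$ with $c$ particles has $\mathrm{gap}^{-1}\le e^{h(J)}\psi_N$.

A crude path argument on configurations loses $e^{C|J|^2}$. The proof instead groups sites into small cells, treats each cell crudely, and does the energy argument carefully for the cell counts only.

*Proof.* If $c\in\{0,|J|\}$ there is one state, so let $0<c<|J|$. Write $\pi=\pi_{J,c}$, $h=h(J)$, $Q(\eta,\xi)=\pi(\eta)\times$ (jump rate $\eta\to\xi$), and $\mathcal E(f)=\sum_{\{\eta,\xi\}}Q(\eta,\xi)(f(\eta)-f(\xi))^2$ over unordered pairs; $\mathrm{gap}^{-1}$ is the best constant in $\mathrm{Var} f\le\mathrm{gap}^{-1}\mathcal E(f)$. We use the canonical path bound: given simple paths $\gamma_{\eta\xi}$,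
$$\mathrm{gap}^{-1}\le\max_e\frac1{Q(e)}\sum_{(\eta,\xi):\,\gamma_{\eta\xi}\ni e}|\gamma_{\eta\xi}|\,\pi(\eta)\pi(\xi). \tag{3}$$
Indeed $\mathrm{Var}f=\frac12\sum\pi(\eta)\pi(\xi)(f(\eta)-f(\xi))^2$, and by Cauchy–Schwarz $(f(\eta)-f(\xi))^2\le|\gamma_{\eta\xi}|\sum_{e\in\gamma_{\eta\xi}}(\nabla_ef)^2$; exchange the sums.

Let $\ell=\lfloor(\log N)^{2/5}\rfloor$. Cut $J$ into consecutive cells $I_1,\dots,I_q$ of lengths $\ell_w\in[\ell,2\ell)$ (one cell if $|J|<\ell$); then $q\le C(\log N)^{4/5}$. Let $a=(a_w)$ be the cell counts, $\bar\Omega$ the set of admissible counts ($0\le a_w\le\ell_w$, $\sum a_w=c$), $\pi(a)$ the probability of $a$, $\pi_a=\pi(\cdot\mid a)$ (a product over cells), $\mathrm{Var}_a$ its variance, and $\bar f(a)=\pi_a(f)$. Note $|\bar\Omega|\le(2\ell+1)^q=N^{o(1)}$ and $e^{C\ell^2}\le e^{C(\log N)^{4/5}}=N^{o(1)}$.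

**Step 1: inside cells.** We bound the variance given the counts. In a cell with a fixed number of particles, two configurations have energies differing by at most $4c_0\ell^2$ (at most $2\ell$ particles, each displaced by at most $2\ell$). They are joined by at most $8\ell^2$ jumps, going through the leftmost configuration. There are at most $4^\ell$ configurations, and $Q(e)\ge\alpha\pi(\zeta)$ for an edge at $\zeta$. As $\pi(\xi)\le e^{4c_0\ell^2}\pi(\zeta)$, (3) gives inverse gap at most $8\ell^2\alpha^{-1}4^\ell e^{4c_0\ell^2}\le e^{C\ell^2}$. By tensorization of the variance over the product $\pi_a$, and averaging over $a$,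
$$E_\pi[\mathrm{Var}_af]\le e^{C\ell^2}\mathcal E(f). \tag{4}$$
If there is one cell, the lemma is proved.

**Step 2: reduction to the counts.** We compare $\mathcal E(f)$ with a Dirichlet form for $\bar f$. Let $b=a-e_w+e_{w+1}$ with $a,b$ admissible. Let $\mathcal A$ be the event that the last site of $I_w$ is occupied and the first of $I_{w+1}$ vacant, $\mathcal A'$ the event with the roles exchanged, $p,q'$ the right and left rates of that edge, and
$$\bar Q(a,b)=\pi(a)\,p\,\pi_a(\mathcal A)=\pi(b)\,q'\,\pi_b(\mathcal A'),$$
equal by detailed balance. Swapping the two sites changes all weights by the same factor, so it maps $\pi_a(\cdot\mid\mathcal A)$ to $\pi_b(\cdot\mid\mathcal A')$. By Cauchy–Schwarz, $(\bar f(a)-\pi_a(f\mid\mathcal A))^2=\pi_a[(f-\bar f(a))\mathbf 1_{\mathcal A}]^2/\pi_a(\mathcal A)^2\le\mathrm{Var}_a(f)/\pi_a(\mathcal A)$, and likewise for $b$. Splitting $\bar f(a)-\bar f(b)$ into three differences, and using $p,q'\le1$,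
$$\bar Q(a,b)(\bar f(a)-\bar f(b))^2\le3\Big[\pi(a)\mathrm{Var}_af+\pi(b)\mathrm{Var}_bf+\sum_{\eta\in a\cap\mathcal A}\pi(\eta)\,p\,(f(\eta)-f(\eta^{\rm swap}))^2\Big].$$
Each $a$ has at most $2q$ neighbours. Summing and using (4), $\bar{\mathcal E}(\bar f):=\sum_{\{a,b\}}\bar Q(a,b)(\bar f(a)-\bar f(b))^2\le3(2qe^{C\ell^2}+1)\mathcal E(f)$. So if $\mathrm{Var}(\bar f)\le\Gamma\,\bar{\mathcal E}(\bar f)$ for all $\bar f$, then
$$\mathrm{Var}f=E_\pi[\mathrm{Var}_af]+\mathrm{Var}\bar f\le\big[e^{C\ell^2}+3\Gamma(2qe^{C\ell^2}+1)\big]\mathcal E(f),$$
and it remains to prove $\Gamma\le e^hN^{o(1)}$.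

We also need
$$\bar Q(a,b)\ge e^{-C\ell}\max(\pi(a),\pi(b)). \tag{5}$$
If $a_w\ge1$, map each configuration of $I_w$ with last site vacant to the one in which its rightmost particle is moved to the last site. This map is at most $2\ell$-to-one and multiplies weights by at least $e^{-2c_0\ell}$, so $\pi_a(\text{last occupied})\ge(1+2\ell e^{2c_0\ell})^{-1}\ge e^{-C\ell}$. If $a_{w+1}<\ell_{w+1}$, moving a particle from the first site of $I_{w+1}$ to its leftmost vacancy gives $\pi_a(\text{first vacant})\ge e^{-C\ell}$. The two events are independent under $\pi_a$, and $p\ge\alpha$, so $\bar Q(a,b)\ge e^{-C\ell}\pi(a)$. The argument from $b$ is symmetric.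

**Step 3: the energy of counts.** We describe $-\log\pi$ on $\bar\Omega$ and its minimum. Let $F=-\log\pi$ on $\bar\Omega$. Then $F(a)=\sum_wF_w(a_w)+\text{const}$, where $F_w(j)=-\log Z_w(j)$ and $Z_w(j)=\sum_{S\subset I_w,|S|=j}e^{-\sum_{x\in S}V(x)}$. Put $\mu_w(j)=F_w(j+1)-F_w(j)$, $0\le j<\ell_w$, the cost of one more particle. The $Z_w(j)$ are elementary symmetric polynomials of positive numbers, so Newton's inequalities give $Z_w(j)^2\ge Z_w(j-1)Z_w(j+1)$: $\mu_w(\cdot)$ is nondecreasing. Let $V_w$ be the value of $V$ at the first site of $I_w$. From $(j+1)Z_w(j+1)=\sum_{|S|=j}e^{-V(S)}\sum_{x\in I_w\setminus S}e^{-V(x)}$ (where $V(S)=\sum_{x\in S}V(x)$) we get $Z_w(j+1)/Z_w(j)=e^{-V_w}\frac{\ell_w-j}{j+1}e^{O(\ell)}$, hence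
$$|\mu_w(j)-V_w|\le C\ell,\qquad |V_w-V_{w+1}|\le C\ell,\qquad V_v-V_w\le h\ \ (w\le v). \tag{6}$$

Let $g$ minimize $F$. For $w\ne v$ with $g_w\ge1$, $g_v<\ell_v$, comparing $g$ with $g-e_w+e_v$ gives $\mu_w(g_w-1)\le\mu_v(g_v)$; for $w=v$ this is monotonicity. So there is $\mu^*$ with
$$\mu_w(g_w-1)\le\mu^*\ \ (g_w\ge1),\qquad\mu_w(g_w)\ge\mu^*\ \ (g_w<\ell_w). \tag{7}$$
Think of water filled to level $\mu^*$. (Toy: cells of one site with $V=(0,2,1)$ and $c=2$. Here $\mu_w(0)=V_w$, $g=(1,0,1)$, and any $\mu^*\in[1,2]$ works.) Call $w$ *full* if $g_w=\ell_w$; then $V_w\le\mu^*+C\ell$. Otherwise $w$ is *nonfull*, and $V_w\ge\mu^*-C\ell$. So by (6) a nonfull cell adjacent to a full one has $|V_w-\mu^*|\le C\ell$.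

**Step 4: low paths.** *Claim: from each $a\in\bar\Omega$ there is a path of nearest-neighbour transfers to $g$ on which $F\le F(a)+h+C\ell$.*

Let $a\ne g$. Choose $i,j$ with $a_i>g_i$, $a_j<g_j$ and $|i-j|$ minimal; then $a_w=g_w$ strictly between them. Put $v_i=\mu_i(a_i-1)$ and $v_j=\mu_j(a_j)$. By monotonicity and (7), $v_i\ge\mu_i(g_i)\ge\mu^*\ge\mu_j(g_j-1)\ge v_j$. For $a'=a-e_i+e_j$ we have $F(a')-F(a)=v_j-v_i\le0$ and $\|a'-g\|_1=\|a-g\|_1-2$. So it suffices to join $a$ to $a'$ below $F(a)+h+C\ell$ and to iterate.

A particle cannot be carried through full cells, so there we shift a hole instead. List the nonfull cells strictly between $i$ and $j$, going from $i$ to $j$, as $w_1,\dots,w_t$; put $w_0=i$, $w_{t+1}=j$. Let $a^{(0)}=a$ and $a^{(s)}=a-e_i+e_{w_s}$, so $a^{(t+1)}=a'$. Go from $a^{(s)}$ to $a^{(s+1)}$ through the states $a^{(s)}+e_{w_{s+1}}-e_v$, where $v$ runs over the (full) cells between $w_s$ and $w_{s+1}$, from the one nearest $w_{s+1}$ to the one nearest $w_s$ (directly if there are none). The first transfer goes from the cell next to $w_{s+1}$ into $w_{s+1}$, then each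 cell is refilled from its neighbour, the last one from $w_s$. These transfers are admissible: $w_{s+1}$ has room, the cells $v$ are full, and $w_s$ contains a particle in $a^{(s)}$.

(i) *The states $a^{(s)}$.* For $1\le s\le t$, $F(a^{(s)})-F(a)=\mu_{w_s}(a_{w_s})-v_i\le V_{w_s}-v_i+C\ell$. If $i<j$, then $v_i\ge V_i-C\ell$ and $V_{w_s}-V_i\le h$. If $i>j$, then $v_i\ge v_j\ge V_j-C\ell$ and $V_{w_s}-V_j\le h$. Either way the difference is at most $h+C\ell$. For $s=t+1$ it is $\le0$.

(ii) *The states with $v$.* The excess over $F(a)$ is
$$[F(a^{(s)})-F(a)]+\mu_{w_{s+1}}(a_{w_{s+1}})-\mu_v(\ell_v-1).$$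
The bracket is $0$ if $s=0$. If $s\ge1$, $w_s$ is nonfull and adjacent to a full cell, so $V_{w_s}\le\mu^*+C\ell$ and the bracket is at most $\mu^*-v_i+C\ell\le C\ell$. If $i<j$, the rest is at most $V_{w_{s+1}}-V_v+C\ell\le h+C\ell$, because $v<w_{s+1}$. If $i>j$, then $\mu_{w_{s+1}}(a_{w_{s+1}})\le\mu^*+C\ell$: either $w_{s+1}$ is nonfull and adjacent to a full cell, or $w_{s+1}=j$ and $v_j\le\mu^*$. So the rest is at most $\mu^*-V_v+C\ell$. If $s\ge1$, $\mu^*\le V_{w_s}+C\ell$ and $v<w_s$; if $s=0$, $\mu^*\le v_i\le V_i+C\ell$ and $v<i$. In both cases it is at most $h+C\ell$.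

This proves the claim, since $F$ does not increase from one iterate to the next.

**Step 5: conclusion.** Let $\gamma_{ab}$ be the loop erasure of the path $a\to g$ followed by the reversed path $b\to g$; $|\gamma_{ab}|\le|\bar\Omega|$. Each edge $e$ of $\gamma_{ab}$ contains a vertex $d$ on one of the two paths, so $\pi(d)\ge e^{-h-C\ell}\min(\pi(a),\pi(b))$, and $\bar Q(e)\ge e^{-C\ell}\pi(d)$ by (5). Hence $\pi(a)\pi(b)/\bar Q(e)\le e^{h+C\ell}$, and (3) for $\bar{\mathcal E}$ gives $\Gamma\le|\bar\Omega|^3e^{h+C\ell}=e^hN^{o(1)}$. $\square$

Put $\varphi_N=\psi_N(\log N)^3=N^{o(1)}$ and $t(J)=e^{h(J)}\varphi_N$. For $|J|\le100n$, energies differ by at most $c_0|J|^2$, so $\pi_{J,c}(\eta)\ge2^{-|J|}e^{-c_0|J|^2}\ge e^{-C(\log N)^{12/5}}$. With the textbook bound $\|P_t(\eta,\cdot)-\pi\|_{TV}\le\frac12\pi(\eta)^{-1/2}e^{-t\,\mathrm{gap}}$ and $t\,\mathrm{gap}\ge(\log N)^3$ for $t\ge t(J)$ we obtain: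
$$\text{if }|J|\le100n,\text{ after running }J\text{ for a time}\ge t(J)\text{ the law is within }e^{-(\log N)^2}\text{ of }\pi_{J,c}\text{ in total variation,} \tag{8}$$
from any initial configuration.

## 5. Typical environments: climbs, bricks and hard blocks

Fix $\delta>0$ and put
$$2H=\Big(\frac1\lambda+\delta\Big)\log N+2c_0,\qquad L=\lfloor N/M\rfloor .$$
Divide $[1,N]$ into consecutive *bricks* $b_1,\dots,b_L$, with $|b_1|\in[M,2M)$ and the others of length $M$; $b_{L+1}=\emptyset$. Put $\theta_j=e^{h(b_j\cup b_{j+1})}\ge1$ and $\Sigma=\sum_j\theta_j$: these are the single-particle trap times. Write $k=k_N$.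

**Lemma 7.** For suitable constants $A,\kappa>0$ the following hold with probability tending to $1$.

* (E1) $V(y)-V(x)\le-\kappa(y-x)$ for all $x<y$ in $[1,N]$ with $y-x\ge A\log N$.
* (E2) For $x\le y\le x'\le y'$ in $[1,N]$ with $y'-x\le200M$: $(V(y)-V(x))+(V(y')-V(x'))\le2H$.
* (E3) $\Sigma\le N^{\max(1,1/\lambda)+\delta}$.
* (E4) There are no $x<y$ with $V(y)-V(x)>H$ and $[x,y]\subset[1,20M]$ or $[x,y]\subset[N-20M,N]$.
* (E5) With $y=N-k$: $R:=\sum_{1\le x\le y}e^{V(y)-V(x)}+\sum_{y<v\le N}e^{V(v)-V(y)}\le\log\log N$.

(E2) is what permits the cut at half height: two disjoint climbs near each other cannot both exceed $H$.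

*Proof.* Let $\chi(\gamma)=\log\mathbb E\rho_1^\gamma$. It is finite, convex, $\chi(0)=0$, $\chi'(0)=\mathbb E\log\rho_1<0$. So $\chi<0$ on $(0,\lambda)$: a zero inside $(0,\lambda)$ would, by convexity, force $\chi(\lambda)>0$ if $\lambda<\infty$, and would be a positive root if $\lambda=\infty$. If $P(\rho_1>1)>0$, then $\mathbb E\rho_1^\gamma\to\infty$ as $\gamma\to\infty$ and $\lambda<\infty$. If $\rho_1\le1$ a.s., then $\mathbb E\rho_1^\gamma<1$ for $\gamma>0$. So $\lambda=\infty$ iff $\rho_1\le1$ a.s., and then $U$ is nonincreasing.

(E1): fix $\gamma\in(0,\lambda)$ and $\kappa>0$ with $2\kappa\gamma+\chi(\gamma)=:-c_2<0$. By Chernoff, with $l=y-x$, $P(U(y)-U(x)\ge-2\kappa l)\le e^{2\kappa\gamma l+\chi(\gamma)l}=e^{-c_2l}$. With $A=3/c_2$, summing over at most $N^2$ pairs with $l\ge A\log N$ gives at most $N^{-1}$. On the complement, by (1), $V(y)-V(x)\le-2\kappa l+c_0\le-\kappa l$ for $N$ large.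

(E2): if $\lambda<\infty$, $(U(y)-U(x))+(U(y')-U(x'))$ is a sum of $\log\rho_u$ over distinct indices. Its $\lambda$-exponential moment is $1$, so it exceeds $(\frac1\lambda+\delta)\log N$ with probability at most $N^{-1-\lambda\delta}$. There are at most $N(200M+1)^3$ choices, and the sum with $V$ exceeds the one with $U$ by at most $2c_0$. If $\lambda=\infty$, the sum with $V$ is at most $2c_0\le2H$.

(E3): let $\Xi(x)=\sum_{y\ge x}e^{U(y)-U(x)}$, over all integers $y\ge x$. By (1), $\theta_j\le\alpha^{-1}\sum_{x\in b_j\cup b_{j+1}}\Xi(x)$, so $\Sigma\le2\alpha^{-1}\sum_{x\le N}\Xi(x)$. For $0<\gamma<\min(1,\lambda)$, subadditivity of $t\mapsto t^\gamma$ gives $\mathbb E\,\Xi^\gamma\le\sum_{l\ge0}(\mathbb E\rho_1^\gamma)^l<\infty$ and $(\sum_x\Xi(x))^\gamma\le\sum_x\Xi(x)^\gamma$. By Markov, $P(\sum_{x\le N}\Xi(x)>N^{(1+\delta')/\gamma})\le CN^{-\delta'}$. Take $\gamma$ close to $\min(1,\lambda)$ and $\delta'$ small, so that $(1+\delta')/\gamma\le\max(1,\frac1\lambda)+\frac\delta2$.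

(E4): $V(y)-V(x)>H$ implies $U(y)-U(x)>H-c_0=\frac12(\frac1\lambda+\delta)\log N$, which for given $x,y$ has probability at most $N^{-1/2-\lambda\delta/2}$ (zero if $\lambda=\infty$). There are at most $2(20M+1)^2$ pairs.

(E5): for $0<\gamma<\min(1,\lambda)$, $\mathbb ER^\gamma\le2\alpha^{-\gamma}\sum_l(\mathbb E\rho_1^\gamma)^l\le C$, so $P(R>\log\log N)\le C(\log\log N)^{-\gamma}\to0$. $\square$

From now on, up to the end of Section 8, assume (E1)–(E5), with $N$ so large that $2A\log N\le n$.

**Definition (tight).** A configuration on $J$ is *tight* if there are no occupied $x$ and vacant $y$ in $J$ with $y\ge x+n$.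

On $J=[1,6]$ with, for illustration, $n=2$: $\{4,6\}$ is tight and $\{3,6\}$ is not, since $3$ is occupied and $5$ vacant.

**Lemma 8.** For any segment $J\subset[1,N]$ and any $c$, $\pi_{J,c}(\text{not tight})\le|J|^2e^{-\kappa n}$.

*Proof.* If $\eta$ is not tight, move a particle from such an $x$ to such a $y$, chosen by a fixed rule. This map is at most $|J|^2$-to-one and, by (E1), multiplies the weight by $e^{V(x)-V(y)}\ge e^{\kappa n}$. $\square$

With (8): for $|J|\le100n$, after running $J$ for a time at least $t(J)$ from any configuration, the result is tight with probability at least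
$$1-\epsilon_N,\qquad\epsilon_N:=(100n)^2e^{-\kappa n}+e^{-(\log N)^2}. \tag{9}$$
As $n$ is of order $(\log N)^{6/5}$, $\epsilon_N$ is smaller than any power of $1/N$. We call this *equilibrating* $J$.

**Hard intervals.** Call $[x,y]$, $x<y$, *hard* if $V(y)-V(x)>H$; then $y-x<A\log N$ by (E1). If $[x,y]$ and $[x',y']$ are hard and $y\le x'$, then (E2) forces $y'-x>200M$, so $x'>x+199M$.

**Lemma 9.** The hard intervals are grouped into clusters, each contained in a *window* of length at most $2A\log N\le n$; different windows have distance at least $190M$, and all lie in $(18M,N-18M)$.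

*Proof.* Let $[x_1,y_1]$ be a hard interval with smallest right end. Every other hard $[x,y]$ has $y\ge y_1$. If $x<y_1$, then $y_1-A\log N<x<y<y_1+A\log N$. If $x\ge y_1$, then $x>x_1+199M$. Those of the first kind, with $[x_1,y_1]$, form the first cluster, with window the sites in $[y_1-A\log N,y_1+A\log N]$. Repeat with the remaining hard intervals; this yields $[x_s,y_s]$ with $y_{s+1}>x_{s+1}>x_s+199M>y_s+199M-A\log N$. So windows have mutual distances at least $199M-3A\log N\ge190M$. By (E4) and $A\log N\le M$, no hard interval meets $[1,19M]$ or $[N-19M,N]$, which gives the last statement. $\square$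

For each window let $b_j$ be the brick containing its left end; the window lies in $b_j\cup b_{j+1}$. The associated **hard block** is $b_{j-1}\cup b_j\cup b_{j+1}$. By Lemma 9, hard blocks exclude the first ten and the last ten bricks and are at least $100$ bricks apart. A brick in no hard block is *soft*. If $b_{j'}$ is soft, then $b_{j'}\cup b_{j'+1}$ contains no hard interval: a hard interval lies in some $b_j\cup b_{j+1}$ as above, and $j'\notin\{j-1,j,j+1\}$ makes the two unions disjoint. Hence $\theta_{j'}\le e^H$ for soft bricks.

**Blocks.** Choose the *fill zone* as the last bricks, of total length in $[k+10M,k+15M]$, not splitting a hard block. This is possible: at least five consecutive numbers of bricks give an allowed length, and at most two of them split a hard block. As $k\le N/2$, the fill zone contains none of the first ten bricks. Now define blocks $B_1,\dots,B_m$ from left to right: the hard blocks; in the fill zone, single soft bricks; outside the fill zone, each maximal stretch of soft bricks is grouped greedily, closing a group as soon as its sum of $\theta_j$ exceeds $e^H$.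 So each group has $\sum\theta_j\le2e^H$.

There are at most $\Sigma e^{-H}$ hard blocks (each contains its own $b_j$ with $\theta_j>e^H$), at most $\Sigma e^{-H}$ closed groups, at most one unclosed group per stretch, and at most $k/M+15$ bricks in the fill zone. Hence
$$m\le3\Sigma e^{-H}+k/M+20. \tag{10}$$
All blocks have $|B_i|\ge M=20n$. Let $\Lambda_i$ be the first $10n$ sites of $B_i$, the landing zone, and put
$$\tau=4(\log N)^2\varphi_Ne^H,\qquad\tau_i=\varphi_N\sum_{j:\,b_j\subset B_i}\theta_j .$$
If $B_i$ is not hard, $\tau_i\le2\varphi_Ne^H\le\tau$.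

## 6. Clearing a block and pushing through a barrier

Let $i\le m-1$ and $J_i=B_i\cup\Lambda_{i+1}$. Start with $n'\le3n$ particles leftmost in $J_i$ (they fit in the first brick of $B_i$), and use only edges inside $J_i$. "W.h.p." means with probability at least $1-N^{-20}$.

**Lemma 10 (Clear).** In time $\tau_i$, using equilibrations and lowerings, w.h.p. all $n'$ particles get to $\Lambda_{i+1}$.

*Proof.* Go through the successive bricks $X=b_j$ of $B_i$; let $Y$ be the next brick ($\Lambda_{i+1}$ for the last one), so $|X\cup Y|\le3M\le100n$ and $|Y|\ge10n$. Start with all particles leftmost in $X$ and equilibrate $X\cup Y$ for time $\varphi_N\theta_j\ge t(X\cup Y)$. If the result is tight, all particles are in $Y$: if $x\in X$ were occupied, one of the last $3n$ sites of $Y$ would be vacant, at distance at least $7n$ from $x$. Lower to leftmost in $Y$ and continue. The times add up to $\tau_i$, and the failure probability is at most $N\epsilon_N$. $\square$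

**Lemma 11 (Push).** Suppose $n<n'\le3n$. In time $\tau$, w.h.p. at least $n'-n$ particles get to $\Lambda_{i+1}$, and the others are in $J_i$.

*Proof.* If $B_i$ is not hard, use Lemma 10 and wait until $\tau\ge\tau_i$. Let $B_i=b_{j-1}\cup b_j\cup b_{j+1}$ be hard, with its window in $b_j\cup b_{j+1}$; then $|J_i|=70n$.

**Step 1: the cut.** We find a point where both sides have climbs at most $H$. Let $z$ be the largest site of $J_i$ with $h([\min J_i,z])\le H$. As $J_i$ contains a hard interval, $z<\max J_i$, and there is $x\le z$ with $V(z+1)-V(x)>H$. The interval $[x,z+1]\subset J_i\subset b_{j-1}\cup\dots\cup b_{j+2}$ is hard and within distance $4M$ of the window of $B_i$, so by Lemma 9 it belongs to that cluster and lies in $b_j\cup b_{j+1}$. Let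
$$\mathsf A=[\min J_i,z]\supset b_{j-1},\qquad\mathsf A'=[z+1,\max J_i]\supset\Lambda_{i+1},\qquad z+1\in B_i .$$
For $u<v$ in $\mathsf A'$, (E2) applied to $[x,z+1]$ and $[u,v]$ gives $V(v)-V(u)\le2H-(V(z+1)-V(x))<H$. So $h(\mathsf A),h(\mathsf A')\le H$, and both lengths are at most $70n$.

**Step 2: one cycle.** We show that a cycle of cost about $e^H$ passes one particle with probability bounded below. Consider states $(c,n'-c)$: $c$ particles leftmost in $\mathsf A$ and $n'-c$ leftmost in $\mathsf A'$, with $n\le c\le3n$. A cycle is: (a) edges inside $\mathsf A$ and inside $\mathsf A'$ active for time $\varphi_Ne^H$; (b) only the edge $(z,z+1)$ active for unit time. After (a), with probability at least $1-2\epsilon_N$ both sides are tight. Then $z$ is occupied; otherwise all $c\ge n$ particles of $\mathsf A$ lie in the $n-1$ sites of $(z-n,z)$. And $z+1$ is vacant; otherwise all sites of $\mathsf A'$ from $z+1+n$ on, at least $9n$ sites, are occupied, but $\mathsf A'$ has at most $2n$ particles. In (b) the particle at $z$ is at $z+1$ at the end with probability $\frac{p_z}{p_z+q_z}(1-e^{-(p_z+q_z)})\ge p_*>0$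 ("success"), with $p_*$ depending only on $\alpha$; otherwise it is at $z$.

After success with $c>n$, lower to $(c-1,n'-c+1)$. After success with $c=n$, lower to $(n,n'-n)$, putting the extra particle back into $\mathsf A$. Without success, lower to $(c,n'-c)$.

**Step 3: all cycles.** Start from $c=n'$ and perform $\lceil(\log N)^2\rceil$ cycles. At most $2n=o((\log N)^2)$ successes are needed, and each cycle succeeds with conditional probability at least $p_*-2\epsilon_N$. So $c=n$ is reached and kept, except with probability at most $e^{-c(\log N)^2}+C(\log N)^2\epsilon_N$.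

**Step 4: landing.** Finally equilibrate $\mathsf A'$ for time $\varphi_Ne^H$; it has $n'-n\le2n$ particles. If the result is tight they are all in $\Lambda_{i+1}$: if $x\in\mathsf A'\setminus\Lambda_{i+1}$ were occupied, one of the last $2n$ sites would be vacant, at distance at least $8n$. The total time is at most $((\log N)^2+1)(\varphi_Ne^H+1)+\varphi_Ne^H\le\tau$; wait until $\tau$. $\square$

## 7. The pipeline

### 7.1 Convoys and fronts

Let $K=\lceil k/n\rceil$. Split the $k$ particles into *convoys* $1,\dots,K$: convoy $1$ has size $s=k-(K-1)n\in[1,n]$, the others size $n$. Particles are interchangeable, so "a block contains convoy $r$" is a statement about numbers. Let $\sigma_r=s+(r-1)n$ for $1\le r\le K$ and $\sigma_0=0$, so $\sigma_K=k$. Let $G_f=\sum_{j>f}|B_j|$ and $W_f=B_{f-1}\cup B_f$. For $f\le m$ let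
$$r_f=\min\{r\le K:\ \sigma_r\ge G_{f-1}+2n\}\quad(\infty\text{ if none}),\qquad r_{m+1}:=-1 .$$
So $r_f$ is the first convoy with which $B_f,\dots,B_m$ can be filled with $2n$ particles to spare. Write the fill zone as $B_{f_0}\cup\dots\cup B_m$; $f_0\ge2$. Call $f$ a *possible front* if $f=m$, or $f<m$ and $r_{f+1}\le K$.

**Example.** If the last blocks all have length $20n$ and $s=n$, then $\sigma_r=rn$, $r_m=22$, $r_{m-1}=42$, and so on as long as these numbers are at most $K$.

**Lemma 12.**

* (P1) $r_f\ge2$ for $f\le m$, and $r_{f-1}\ge r_f+2$ for $2\le f\le m+1$ (with $\infty\ge\infty+2$).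
* (P2) If $f$ is a possible front, then $G_f\le k$, $f\ge f_0+3\ge5$, $W_f$ lies in the fill zone, and $|W_f|\le4M\le100n$. Moreover $r_f=\infty$ for $f\le5$.

*Proof.* (P1): $\sigma_1\le n$ gives $r_f\ge2$. If $f\le m$ and $r_{f-1}\le K$, then $r_f\le K$ and, by minimality, $\sigma_{r_f}<G_{f-1}+3n$, while $\sigma_{r_{f-1}}\ge G_{f-1}+|B_{f-1}|+2n\ge G_{f-1}+22n$; so $r_{f-1}\ge r_f+2$. For $f=m+1$, $r_m\ge2\ge-1+2$.

(P2): either $f=m$ and $G_f=0$, or $G_f+2n\le\sigma_{r_{f+1}}\le k$. Blocks in the fill zone have length at most $3M$, and $G_{f_0-1}\ge k+10M$. If $u\in\{0,1,2,3\}$ and $G_{f-u}\le k+3uM$, then $G_{f-u}<G_{f_0-1}$, so $f-u\ge f_0$ and $G_{f-u-1}\le k+3(u+1)M$. Starting from $u=0$ we get $f-3\ge f_0$. Two adjacent blocks are not both hard, so $|W_f|\le3M+M$. For the last statement, $r_1=\infty$ because $G_0=N$; if $f\ge2$ and $r_f\le K$, then $f-1$ is a possible front, so $f-1\ge5$. $\square$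

In particular $m\ge5$, since $m$ is a possible front.

### 7.2 Operations and precedence

For $1\le i\le m-2$ let $a_i=\min(r_{i+2},K)\ge1$, and let $\mathcal O=\{(i,r):1\le i\le m-2,\ 1\le r\le a_i\}$. *Operation* $(i,r)$, "on edge $i$", moves convoy $r$ out of $B_i$ to the right. It is **normal** if $r\le r_{i+3}+1$, and **filling**, with front $f=i+2$, otherwise. A normal operation carries convoy $r$ from $B_i$ to $B_{i+1}$; a filling one drops it into $W_f$, where particles accumulate. For $i=m-2$ all are filling, since $r_{m+1}+1=0$. For a filling $(i,r)$ with $i<m-2$ we have $r_{i+3}\le r-2\le K-2$. So the front of a filling operation is always a possible front.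

By (P2), $a_1=K$. If $r_f\le K$, then $f\ge6$ and $(f-2,r_f)\in\mathcal O$ is the last operation on edge $f-2$; it is filling by (P1).

**Precedence.** $(i,r)$ starts when the following operations, those of them that belong to $\mathcal O$, are finished:
$$(1)\ (i-1,\min(r+1,K)),\qquad(2)\ (i,r-1),\qquad(3)\ (i+1,r-2).$$
Rule (1) says that the pushing convoy $r+1$ is already in $B_i$; rule (3) that convoy $r-2$ has left $B_{i+1}$, so that at most three convoys meet. Each predecessor has a strictly smaller value of $\Phi(i,r)=3i+2r$ (it drops by at least $1$, $2$, $1$ respectively). So start times are well defined. Operations will have fixed durations, hence the start times are deterministic given $\omega$. Edges not used by a running operation are inactive. We say that $o'$ *follows* $o$ if $o$ is reached from $o'$ by passing to predecessors one or more times; then $o'$ starts only after $o$ is finished.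

**Example.** Far from the front, with all durations equal to one, $(i,r)$ can run in step $3i+2r$. In one step the running operations are then $(i,r),(i+2,r-3),(i+4,r-6),\dots$, on disjoint pairs of blocks, each pair holding three consecutive convoys.

**Lemma 13.**

* (P3) If $(i,r)\in\mathcal O$ and $i\ge2$, then $(i-1,\min(r+1,K))\in\mathcal O$.
* (P4) If $(i,r)$ is filling and $i<m-2$, it follows $(i+1,r_{i+3})\in\mathcal O$.
* (P5) If $f\le m$ and $r_{f-1}\le K$, then $(f-3,r_{f-1})$ follows $(f-2,r_f)$.

*Proof.* (P3): $a_{i-1}=\min(r_{i+1},K)\ge\min(r_{i+2}+2,K)\ge\min(r+1,K)$. (P4): since $r\ge r_{i+3}+2$, $(i,r)$ equals or follows $(i,r_{i+3}+2)$ by (2), which by (3) follows $(i+1,r_{i+3})$; this is in $\mathcal O$ as $a_{i+1}=r_{i+3}$. (P5): here $f-1\ge6$ by (P2), so these are operations in $\mathcal O$. By (P1), $(f-3,r_{f-1})$ equals or follows $(f-3,r_f+2)$, and (3) applies. $\square$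

The *support* of a normal $(i,r)$ is $B_i\cup B_{i+1}$, that of a filling one is $B_i\cup B_{i+1}\cup B_{i+2}=B_i\cup W_{i+2}$.

**Lemma 14 (no conflicts).** Of two distinct operations with intersecting supports, one follows the other. In particular, operations running at the same time have disjoint supports.

*Proof.* On the same edge this is (2). Otherwise the edges are $i,i+1$, or $i,i+2$ with the operation on edge $i$ filling.

*Edges $i,i+1$.* Take $(i,r)$ and $(i+1,r')$. If $r'\ge r-1$, then $(i+1,r')$ follows $(i,\min(r'+1,K))\in\mathcal O$ by (1) and (P3), which equals or follows $(i,r)$. If $r'\le r-2$, put $r''=\min(r,a_{i+1}+2)\ge3$. Then $(i,r)$ equals or follows $(i,r'')$, which by (3) follows $(i+1,r''-2)\in\mathcal O$. As $r''-2=\min(r-2,a_{i+1})\ge r'$, this equals or follows $(i+1,r')$.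

*Edges $i,i+2\le m-2$, with $(i,r)$ filling.* By (P4), $(i,r)$ follows $(i+1,r_{i+3})$, and $r_{i+3}\le K$. By (P1), $r_{i+3}\ge r_{i+4}+2$, so $r_{i+4}\le K$ and $a_{i+2}=r_{i+4}$. So $(i+1,r_{i+3})$ equals or follows $(i+1,a_{i+2}+2)$, which by (3) follows $(i+2,a_{i+2})$, the last operation on edge $i+2$. $\square$

### 7.3 What the operations find, do and leave

**Injections** into $B_1$: at the start of $(1,1)$, convoys $1,2$ (only $1$ if $K=1$); at the start of $(1,r)$, $r\ge2$ and $r+1\le K$, convoy $r+1$. As $a_1=K$, all convoys are injected.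

Let $D_i(t)$ be the number of operations on edge $i$ completed by time $t$ ($1\le i\le m-2$), $D_0(t)$ the number of convoys injected, and
$$f(t)=\max\{f\le m:\ r_f=\infty\text{ or }(f-2,r_f)\text{ is not completed}\},$$
which exists as $r_3=\infty$. If $f(t)<m$, then $r_{f(t)+1}\le K$; so $f(t)$ is always a possible front and $f(t)\ge5$.

**Lemma 15 (invariant).** As long as no operation fails (the meaning of failure is given below), the following holds outside the supports of running operations, with $f=f(t)$:

* ($\alpha$) for $i\le f-2$, $B_i$ contains exactly the convoys $r$ with $D_i<r\le D_{i-1}$, leftmost in $B_i$;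
* ($\beta$) $W_f$ contains exactly $\sigma_{D_{f-2}}-G_f$ particles, leftmost in $W_f$;
* ($\gamma$) $B_j$ is full for $j>f$.

*Proof.* We use induction over start and completion times; at equal times, completions come first. At time $0$ everything is empty, $f=m$, $D\equiv0$, and the statement holds. By Lemma 14, nothing else touches the support of a running operation, and $D_{i-1},D_{i+1}$ do not change while an operation on edge $i$ runs. So we have to find the state on the support at each start, and to check the statement on the support at completion.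

**Step 1: the counters at a start.** At the start of any $(i,r)$, $D_i=r-1$ by (2). Moreover $D_{i-1}=\min(r+1,K)$, after the injection if $i=1$. For $i=1$ this is the injection rule: just before the start of $(1,r)$ with $r\ge2$, $B_1$ contains exactly convoy $r$ by ($\alpha$), and before $(1,1)$ it is empty; so injection is allowed, and $B_1$ then has at most $2n\le|B_1|$ particles. For $i\ge2$, "$\ge$" is (1) with (P3). For "$\le$": $(i-1,r+2)$, if in $\mathcal O$, has the predecessor $(i,r)$ by (3), so it is not completed; and $a_{i-1}\le K$.

**Step 2: what a normal operation finds.** Let $(i,r)$ be normal; then $i+1\le m-2$. We claim $D_{i+1}=\max(r-2,0)$ at its start. For "$\ge$": if $r\ge3$, then $r-2<r_{i+3}$, so $(i+1,r-2)\in\mathcal O$ and (3) applies. For "$\le$": $(i+1,\max(r-1,1))$, if in $\mathcal O$, follows $(i,\min(\max(r,2),K))$ by (1) and (P3), which equals or follows $(i,r)$; so it is not completed. Since $D_{i+1}<r_{i+3}$ (recall $r_{i+3}\ge2$), the operation $(i+1,r_{i+3})$ is not completed or $r_{i+3}=\infty$, so $f(t)\ge i+3$; this stays true while $(i,r)$ runs. By ($\alpha$):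 $B_i$ contains exactly convoys $r,r+1$ (only $r$ if $r=K$), and $B_{i+1}$ exactly convoy $r-1$ (nothing if $r=1$).

**Step 3: what a normal operation does.** Lower all these $n'\le3n$ particles to leftmost in $J_i=B_i\cup\Lambda_{i+1}$. If $r<K$, then $n'>n$, because convoy $r+1$ has size $n$ and convoy $r$ is nonempty. Use Push, and lower so that $B_i$ keeps exactly $n$ particles (convoy $r+1$) and $B_{i+1}$ has the other $n'-n$ (convoys $r-1,r$), leftmost in each block. This is a lowering, since at least $n'-n$ particles are in $\Lambda_{i+1}$. If $r=K$, use Clear and lower to leftmost in $B_{i+1}$. The duration is $\tau$ if $r<K$ and $\tau_i$ if $r=K$. At completion $D_i=r$ and ($\alpha$) holds for $B_i$ and $B_{i+1}$. The front $f(t)\ge i+3$ does not change, since $(i,r_{i+2})$ is not normal, and $W_{f(t)}$ does not meet the support.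

**Step 4: what a filling operation finds.** Let $(i,r)$ be filling and $f=i+2$. Then $f(t)=f$ at its start and while it runs. Indeed $(i,r_f)$ is not completed or $r_f=\infty$, since $r\le r_f$. If $i<m-2$, then $(i+1,r_{i+3})$ is completed by (P4), and so are all $(f'-2,r_{f'})$ with $f'\ge i+4$ by (P5). Hence $B_j$ is full for $j>f$, $W_f$ contains $c=\sigma_{r-1}-G_f$ particles, leftmost, and $B_i$ contains exactly convoys $r,r+1$ (only $r$ if $r=K$). Since $r-1<r_f$, $\sigma_{r-1}<G_{f-1}+2n$, that is $c<|B_f|+2n$.

**Step 5: what a filling operation does.** It has up to three parts.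

* (A) Free the landing zone. Equilibrate $W_f$ for time $t(W_f)$. If the result is tight, $\Lambda_{i+1}$, the first $10n$ sites of $W_f$, is vacant: an occupied $x$ there would force all vacancies of $W_f$ into the first $11n$ sites, but there are more than $|B_{f-1}|-2n\ge18n$ vacancies. Lower to leftmost in $W_f\setminus\Lambda_{i+1}$, whose capacity is at least $|B_f|+10n$.
* (B) Bring in convoy $r$. The particles in $J_i=B_i\cup\Lambda_{i+1}$ are those of $B_i$, leftmost. Apply Push if $r<K$ (again $n'>n$) or Clear if $r=K$. Lower so that $B_i$ keeps exactly convoy $r+1$ (nothing if $r=K$), leftmost, and $W_f$ has $c'=\sigma_r-G_f$ particles, leftmost.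
* (D) Only if $r=r_f$: complete $B_f$. Now $c'\in[|B_f|+2n,|B_f|+3n)$. Equilibrate $W_f$ for time $t(W_f)$. If the result is tight, $B_f$ is full: if $y\in B_f$ were vacant, $B_{f-1}$ would have at least $c'-|B_f|+1\ge2n+1$ particles, all of them in $(y-n,y)$, which is impossible. Lower the particles in $B_{f-2}\cup B_{f-1}=W_{f-1}$ to leftmost in $W_{f-1}$.

The duration is that of (B) plus $t(W_f)$, plus another $t(W_f)$ if $r=r_f$. By (P2), $|W_f|\le100n$, so (9) applies.

If $r<r_f$, then ($\alpha$) for $B_i$ and ($\beta$) hold at completion with $D_i=r$. If $r=r_f$, then $f-1$ is a possible front and $f(t)$ becomes $f-1$: by (P5), $(f-3,r_{f-1})$, if $r_{f-1}\le K$, is not completed. By Step 1, $D_{f-3}=\min(r_f+1,K)$. The content of $W_{f-1}$ is $\sigma_{r_f}-G_{f-1}$ particles from $B_{f-1}$ plus convoy $r_f+1$ (if $r_f<K$) from $B_{f-2}$, together $\sigma_{D_{f-3}}-G_{f-1}<4n$. This is ($\beta$) for the front $f-1$, and ($\gamma$) holds since $B_f$ is full. $\square$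

In the example of 7.1, suppose $K\ge24$. When $(m-2,22)$ ends, $B_m$ is full with $20n$ particles, $2n$ are left in $B_{m-1}$, and convoy $23$ stands in $B_{m-2}$. So $W_{m-1}$ starts with $3n=\sigma_{23}-G_{m-1}$ particles, and the first filling operation with front $m-1$ is $(m-3,24)$.

**Failure.** If an operation does not end as described, it *fails*; from then on $\hat\eta$ just follows the clocks, without lowering or injection. For each operation consider the event that it fails when started from its prescribed deterministic configuration, with the clocks of its space-time window. By (9) and Lemmas 10, 11 this has probability at most $N^{-10}$, and there are at most $N^2$ operations. So with probability $1-o(N^{-7})$ none fails.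

**The final state.** Suppose none fails. At the end $f(t)=f_e:=\max\{f\le m:r_f=\infty\}$, a possible front. For $i\le f_e-2$ we have $r_{i+2}=\infty$ by (P1), so $D_i=a_i=K$, also $D_0=K$, and $B_i$ is empty. All $B_j$, $j>f_e$, are full, and the remaining $c_e=k-G_{f_e}$ particles are in $W:=W_{f_e}$. As $r_{f_e}=\infty$, $k<G_{f_e-1}+2n$, so $c_e<|B_{f_e}|+2n<|W|$; also $c_e\ge1$, since $c_e=k$ if $f_e=m$ and $G_{f_e}+2n\le k$ otherwise. So the site $N-k$ lies in $W$, and exactly $c_e$ sites of $W$ lie to the right of it.

### 7.4 Total duration

**Lemma 16.** Let $T_0$ be the end of the last operation. Then $T_0\le(3m+2K)\tau+281\,\varphi_N\Sigma$.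

*Proof.* $T_0$ is the maximum over chains of predecessors of the sum of durations. Along a chain $\Phi$ strictly decreases, so a chain has at most $3m+2K$ elements, all distinct; those with $r=K$ have distinct $i$. Each duration is at most
$$\tau+\mathbf 1_{\{r=K\}}\tau_i+2t(W_{i+2})\mathbf 1_{\{\text{filling}\}},\qquad\text{and}\quad\sum_i\tau_i\le\varphi_N\Sigma .$$

*There are at most $70$ filling operations with a given front $f$.* For $f<m$ they have $r_{f+1}+2\le r\le a_{f-2}$. If there are any, then $\sigma_{a_{f-2}-1}<G_{f-1}+2n$ and $\sigma_{r_{f+1}}\ge G_f+2n$, so $(a_{f-2}-1-r_{f+1})n<|B_f|\le60n$. For $f=m$, $B_m$ is a single soft brick, so $\sigma_{a_{m-2}-1}<|B_m|+2n=22n$ gives $a_{m-2}\le24$.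

*Each $t(W_f)$ is paid by its bricks.* By (E1), either $h(W_f)=0$, or the maximal climb in $W_f$ is attained at $x<y$ with $y-x<A\log N<M$, so within $b_j\cup b_{j+1}$ with $x\in b_j\subset W_f$. Hence $t(W_f)\le\varphi_N\sum_{b_j\subset W_f}\theta_j$. Each brick lies in at most two of the $W_f$, so summed over the relevant fronts $f$, $\sum_ft(W_f)\le2\varphi_N\Sigma$, and the filling terms contribute at most $2\cdot70\cdot2\,\varphi_N\Sigma$. $\square$

## 8. The last equilibration and the upper bound

**Step 1: the final state is $\vee$ with decent probability.** After time $T_0$, equilibrate $W$ for time $t(W)\le\varphi_N\Sigma$. Let $y=N-k\in W$ and let $\vee_W$ have its $c_e$ particles rightmost in $W$, that is on the sites of $W$ right of $y$. A configuration of $c_e$ particles in $W$ is given by the set $X\subset W\cap(-\infty,y]$ of occupied sites to the left and the set $Y\subset W\cap(y,\infty)$ of vacant sites to the right, with $|X|=|Y|$. Hence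
$$\frac1{\pi_{W,c_e}(\vee_W)}=\sum_{|X|=|Y|}\ \prod_{x\in X}e^{V(y)-V(x)}\prod_{v\in Y}e^{V(v)-V(y)}\le\prod_{x\le y}\big(1+e^{V(y)-V(x)}\big)\prod_{v>y}\big(1+e^{V(v)-V(y)}\big)\le e^R\le\log N,$$
the products running over $[1,N]$, and the last step being (E5). By (8) and the failure bound, with probability at least $\frac1{\log N}-o(N^{-1})\ge\frac1{2\log N}$ the final $\hat\eta$ is $\vee$. By Lemma 4 the same holds for the scheduled process, and by Lemma 3 ($\mathbf 1_{\{\vee\}}$ is increasing) for the uncensored one: $P_\wedge(\eta_T=\vee)\ge\frac1{2\log N}$ with $T=T_0+t(W)$.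

**Step 2: counting.** By Lemma 5, Lemma 16, (10), $K\le k/n+1$, $k\ge1$ and $\tau=e^HN^{o(1)}$,
$$t_{\rm mix}^{N,k}(\varepsilon)\le N^{o(1)}\big(\Sigma+k\,e^H\big)\le N^{o(1)}\Big(N^{\max(1,1/\lambda)+\delta}+k\,N^{\frac1{2\lambda}+\frac\delta2}\Big)$$
on (E1)–(E5), so with probability tending to $1$. Since $\delta>0$ is arbitrary, the upper bound of Theorem 1 holds for every sequence $1\le k_N\le N/2$.

## 9. Travel, a lone particle, and the current through a barrier: the lower bounds

This section uses only (E1), $2A\log N\le n$, and Lemmas 2 and 8. Let $y_0=\lfloor N/2\rfloor-n-1$. By Lemma 8 with $J=[1,N]$, under equilibrium $\pi$, except with probability at most $N^2e^{-\kappa n}\to0$, there is no particle at a site $u\le y_0$: tightness would force all sites $\ge u+n$ to be occupied, which are more than $N/2\ge k$ sites.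

**Step (a): $t_{\rm mix}\ge N/8$.** Start from $\wedge$. The leftmost particle starts at $1$, and its number of right jumps up to time $t$ is stochastically dominated by a Poisson$(t)$ variable. At $t=N/8$ it is at a site $<N/4\le y_0$ with probability tending to $1$, so the distance to equilibrium tends to $1$.

If $\lambda=\infty$, the maximum in Theorem 1 equals $1$ and we are done. Let $\lambda<\infty$ and $0<\delta<1/\lambda$.

**Step (b): a high barrier exists.** *With probability tending to $1$ there are $x<y$ in $[N/4+3,y_0]$ with $V(y)-V(x)=:2H'\ge(\frac1\lambda-\delta)\log N$.* Tilt the law of each $\rho_u$ by the density $\rho_u^\lambda$, which has mean $1$. Under the tilt $\log\rho$ has mean $\tilde v=\chi'(\lambda)>0$, by convexity, as $\chi(0)=\chi(\lambda)=0$ and $\chi'(0)<0$. Let $a\in(0,1)$. Under the tilt, by the law of large numbers, the increment $\Delta U$ of $U$ over $l$ steps lies in $[(1-a)\tilde vl,(1+a)\tilde vl]$ with probability at least $\frac12$ for $l$ large. Undoing the tilt costs the factor $e^{-\lambda\Delta U}$, so under the original law this has probability at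 least $\frac12e^{-\lambda(1+a)\tilde vl}$. With $l=\big\lfloor\frac{(1-a)\log N}{\lambda(1+a)\tilde v}\big\rfloor$ this is at least $\frac12N^{-1+a}$. There are at least $cN/\log N$ disjoint, hence independent, stretches of $l$ steps in $[N/4+3,y_0]$, so with probability tending to $1$ one of them has this property. By (1) its $V$-rise is at least $\frac{(1-a)^2}{\lambda(1+a)}\log N-C$. Take $a$ small.

**Step (c): $t_{\rm mix}\ge c_\varepsilon e^{2H'}$.** Here the leftmost particle has to cross the barrier alone. Start with one particle at $1$ and $k-1$ rightmost. Let $\xi_t$ be the position of the leftmost particle, and $Y_t$ the walk of a single particle on $[1,N]$ from $1$. Couple them to use the same clocks when they coincide and independent ones otherwise. Left jumps of $\xi$ are never blocked, right jumps may be. So while $\xi=Y$, every jump keeps $\xi\le Y$; when $\xi<Y$ they cannot cross, as they do not jump simultaneously. Hence $\xi_t\le Y_t$, and Lemma 2 gives $P(\xi_t>y)\le\alpha^{-1}te^{-2H'}$. Under $\pi$ the event that the leftmost particle is beyond $y$ has probability tending to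 $1$. Hence $t_{\rm mix}(\varepsilon)\ge\alpha(1-\varepsilon-o(1))e^{2H'}$.

**Step (d): $t_{\rm mix}\ge c_\varepsilon k\,e^{H'}$.** We bound the current through the barrier by that of a stationary system whose density is about $e^{-H'}$ at the top $y$. Start with particles on $[1,\lceil k/2\rceil]$ and on the last $k'=\lfloor k/2\rfloor$ sites; here $\lceil k/2\rceil\le N/4+\frac12<x-1$ and $y+1<N-k'+1$. Put $\hat S(u)=S(u)-k'$ for $u\in[x,y+1]$; initially $\hat S=0$.

*Process $X$ on $[x,y]$: full supply on the left, free exit on the right.* Start empty, with the exclusion dynamics inside $[x,y]$. A particle enters at $x$ at rate $\omega_{x-1}$ if $x$ is vacant, a particle at $y$ leaves at rate $\omega_y$, and there are no other boundary moves. For $u\in[x,y+1]$ let $S^X(u)$ be the number of particles in $[u,y]$ plus the number of exits. An entry attempt is $S(x)\leftarrow S(x+1)+1$, an exit attempt is $S(y+1)\leftarrow S(y)$. In the true process, the right sorts at $(x-1,x)$ and $(y,y+1)$ give at most these values, and the left sorts there only decrease $\hat S$. The sorts at edges inside $[x,y]$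 involve only $S(u)$, $u\in[x,y+1]$; they are common, monotone, and commute with adding constants. So under common clocks $\hat S\le S^X$.

*Process $Z$: a reversible modification.* As $X$, with two additional moves: a particle at $x$ is removed at rate $\omega_{x-1}e^{-H'}$, and a particle is injected at $y$, if vacant, at rate $\omega_ye^{-H'}$. Let $\mu=\frac12(V(x)+V(y))$ and $d_u=(1+e^{V(u)-\mu})^{-1}$, so $\frac{d_u}{1-d_u}=e^{\mu-V(u)}$. The Bernoulli product measure $\nu$ with densities $d_u$ is reversible for $Z$: inside because $e^{-V(u)}p_u=e^{-V(u+1)}q_u$, and at the ends because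
$$\frac{1-d_x}{d_x}=e^{V(x)-\mu}=e^{-H'},\qquad\frac{d_y}{1-d_y}=e^{\mu-V(y)}=e^{-H'} .$$
Start $Z$ from $\nu$. Let $S^Z(u)$ be the number of particles in $[u,y]$ plus (exits minus injections at $y$), and $\mathcal N_t$ the number of additional moves up to time $t$. Initially $S^X=0\le S^Z$. A removal at $x$ lowers $S^Z(x)$ by $1$ and nothing else; an injection at $y$ lowers $S^Z(y+1)$ by $1$ and nothing else. So $S^Z+\mathcal N$ does not decrease at additional moves. All other updates are common, monotone and commute with adding constants. Hence $S_t^X\le S_t^Z+\mathcal N_t$. By stationarity,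
$$E[S^X_t(y+1)]\le E[\text{exits of }Z]+E[\mathcal N_t]\le t\,\omega_yd_y+2te^{-H'}\le3te^{-H'} .$$

*Conclusion of Step (d).* At time $t$ all particles are beyond $y$ only if $\hat S_t(y+1)=k-k'=\lceil k/2\rceil$. By Markov's inequality this has probability at most $6te^{-H'}/k$, while under $\pi$ it has probability tending to $1$. Hence $t_{\rm mix}(\varepsilon)\ge\frac{1-\varepsilon}7k\,e^{H'}$ for large $N$.

**Step (e): end of the proof of Theorem 1.** Since $e^{2H'}\ge N^{1/\lambda-\delta}$ and $\delta>0$ is arbitrary, (a), (c) and (d) give $t_{\rm mix}^{N,k}(\varepsilon)\ge N^{-o(1)}\max\big(N,\,N^{1/\lambda},\,kN^{1/(2\lambda)}\big)$ with probability tending to $1$. Together with Section 8 this proves Theorem 1. $\blacksquare$
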